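# Ultrapowers of a nonseparable hyperfinite $\mathrm{II}_1$ factor with fundamental group $\{2^k:k\in\mathbb Z\}$

## 1. A consistent failure of $\mathcal F(M^{\mathcal V})=(0,\infty)$

**Theorem 1.** If ZFC is consistent, then so is ZFC together with the statement: there are a hyperfinite $\mathrm{II}_1$ factor $M$ whose predual has density character $\aleph_1$ and a nonprincipal ultrafilter $\mathcal V$ on $\mathbb N$ such that
$$\mathcal F(M^{\mathcal V})=\mathcal F(M)=\{2^k:k\in\mathbb Z\}.$$
Consequently, if ZFC is consistent, ZFC does not prove that $\mathcal F(M^{\mathcal V})=(0,\infty)$ for every hyperfinite $\mathrm{II}_1$ factor $M$ with predual of density character $\aleph_1$ and every nonprincipal ultrafilter $\mathcal V$ on $\mathbb N$. In the model obtained there are such $M$ and $\mathcal V$ with $M^{\mathcal V}\not\cong R^{\mathcal V}$, where $R$ is the hyperfinite $\mathrm{II}_1$ factor with separable predual.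

The problem of whether ZFC proves $\mathcal F(M^{\mathcal V})=(0,\infty)$ for all these $M$ and $\mathcal V$ is taken from Ilijas Farah and Ilan Hirshberg, "A rigid hyperfinite type $\mathrm{II}_1$ factor", arXiv:1912.12727 (2019). Let us go through the terms.

A $\mathrm{II}_1$ factor $M$ has a unique faithful normal tracial state $\tau$; put $\|x\|_2=\tau(x^*x)^{1/2}$.

**Definition (hyperfinite).** $M$ is hyperfinite if for every finite $F\subseteq M$ and every $\varepsilon>0$ there is a finite-dimensional $*$-subalgebra $A\subseteq M$ such that every $x\in F$ is within $\|\cdot\|_2$-distance $\varepsilon$ of an element of $A$.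

No separability is assumed. With separable predual there is only one such factor, $R$. Without separability there are others: the $\|\cdot\|_2$-closure of the union of a continuous increasing chain $(R_\xi)_{\xi<\aleph_1}$ of copies of $R$ is hyperfinite with predual of density character $\aleph_1$. The density character of a metric space is the least size of a dense subset.

**Definition (amplification and fundamental group).** For a $\mathrm{II}_1$ factor $N$ and $t>0$, $N^t=p(M_n(\mathbb C)\otimes N)p$ for a projection $p$ with $(\mathrm{Tr}\otimes\tau)(p)=t$; it is well defined up to isomorphism, and for $t\le1$ it is $pNp$ with $p\in N$, $\tau(p)=t$. Put $\mathcal F(N)=\{t>0:N^t\cong N\}$, a subgroup of $(0,\infty)$.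

For example, $2\in\mathcal F(N)$ means $N\cong M_2(\mathbb C)\otimes N$. Each $R^t$ is again hyperfinite with separable predual, so $\mathcal F(R)=(0,\infty)$.

**Definition (tracial ultrapower).** $M^{\mathcal V}$ is the algebra of norm-bounded sequences in $M$ modulo those with $\lim_{\mathcal V}\|a_n\|_2=0$, with trace $\tau([a_n])=\lim_{\mathcal V}\tau(a_n)$. For von Neumann subalgebras $N_n\subseteq M$, $\prod_{\mathcal V}N_n\subseteq M^{\mathcal V}$ is the set of classes of bounded sequences with $a_n\in N_n$.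

An isomorphism $M^s\cong M$ induces $(M^{\mathcal V})^s\cong(M^s)^{\mathcal V}\cong M^{\mathcal V}$, so
$$\mathcal F(M)\subseteq\mathcal F(M^{\mathcal V}).\tag{1}$$
In particular $\mathcal F(R^{\mathcal V})=(0,\infty)$; this is why the last sentence of Theorem 1 follows from the first. If $\mathcal V$ is principal then $M^{\mathcal V}\cong M$, so only nonprincipal ultrafilters matter. Inclusion (1) is the easy direction: a small $\mathcal F(M)$ says nothing about smallness of $\mathcal F(M^{\mathcal V})$.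

I use the following textbook facts. The set $\prod_{\mathcal V}N_n$ is a von Neumann subalgebra of $M^{\mathcal V}$, with trace-preserving expectation $[a_n]\mapsto[E_{N_n}(a_n)]$. A unitary of $\prod_{\mathcal V}N_n$ lifts to a sequence of unitaries $u_n\in N_n$. If $M$ is a $\mathrm{II}_1$ factor, so is $M^{\mathcal V}$. If $p=[p_n]\ne0$ with nonzero projections $p_n$, then $pM^{\mathcal V}p=\prod_{\mathcal V}p_nMp_n$, and its normalized trace is the limit of the normalized traces of the $p_nMp_n$. Isomorphisms of $\mathrm{II}_1$ factors preserve normalized traces, hence 2-norms and trace-preserving expectations.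

Two phrases recur. "$\mathcal V$-many $n$" means all $n$ in some set belonging to $\mathcal V$. A sequence with values in a fixed finite set has one value for $\mathcal V$-many $n$. *Picking witnesses* is this argument: if a property fails for $\mathcal V$-many $n$, choose a counterexample for each such $n$, anything for the other $n$, and look at the resulting elements of the ultraproduct.

**Remark (why a special model is needed).** Under CH the statement that Theorem 1 makes fail is true. By downward Löwenheim–Skolem, closing off under finite-dimensional approximations, $M$ has a separable elementary submodel that is a hyperfinite $\mathrm{II}_1$ factor, hence isomorphic to $R$; so $M^{\mathcal V}$ and $R^{\mathcal V}$ are elementarily equivalent. Under CH both are countably saturated of density character $\aleph_1$, hence isomorphic (Farah–Hart–Sherman), and $\mathcal F(M^{\mathcal V})=(0,\infty)$. So any proof of Theorem 1 has to destroy CH. This remark is not used below.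

## 2. Alternating forms over $\mathbb F_2$ and the factors $L(W)$

All vector spaces are over $\mathbb F_2$. A *form* on $W$ is an alternating bilinear map $\omega:W\times W\to\mathbb F_2$, so $\omega(x,x)=0$ and $\omega$ is symmetric. For $Y\subseteq W$ let $Y^\perp=\{x\in W:\omega(x,y)=0\ \forall y\in Y\}$. A subspace $Y$ is *nondegenerate* if $Y\cap Y^\perp=0$. If $Y$ is finite and nondegenerate, every functional on $Y$ is $\omega(y,\cdot)$ for a unique $y\in Y$; subtracting from $x\in W$ the $y$ that represents $\omega(x,\cdot)|_Y$ shows $W=Y\oplus Y^\perp$. A finite nondegenerate space has even dimension, so size $4^k$. The smallest example is the *hyperbolic plane* $H=\langle e,f\rangle$, $\omega(e,f)=1$.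

**Lemma 2.1.** Let $V$ be a nondegenerate space.

1. Every finite subspace of $V$ lies in a finite nondegenerate one. So a countable nondegenerate space is an increasing union of finite nondegenerate ones.
2. If $V$ is infinite, it has finite nondegenerate subspaces of every size $4^k$.
3. If $Y\subseteq V$ is finite and nondegenerate, then $Y^\perp$ is nondegenerate and $Y^{\perp\perp}=Y$.

*Proof.* (3) If $x\in Y^\perp$ is orthogonal to $Y^\perp$, then, being orthogonal to $Y$, it is orthogonal to $V=Y\oplus Y^\perp$, so $x=0$. If $x=y+z\in Y^{\perp\perp}$ with $y\in Y$, $z\in Y^\perp$, then $z=x-y$ is orthogonal to $Y^\perp$ (both $x$ and $y$ are) and to $Y$, so $z=0$.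

(1) Write $Y=Y_1\oplus\operatorname{rad}Y$, where $\operatorname{rad}Y=Y\cap Y^\perp$ and $Y_1$ is a complement, which is nondegenerate. Let $r_1,\dots,r_k$ be a basis of $\operatorname{rad}Y\subseteq Y_1^\perp$. By (3), $Y_1^\perp$ is nondegenerate, so the functionals $\omega(\cdot,r_j)$ on it are independent, and there are $s_i\in Y_1^\perp$ with $\omega(s_i,r_j)=\delta_{ij}$. Let $x=y_1+\sum a_ir_i+\sum b_is_i$ be in the radical of $Y+\langle s_1,\dots,s_k\rangle$. Pairing with $r_j$ gives $b_j=0$, then pairing with $s_j$ gives $a_j=0$, then $y_1\in Y_1\cap Y_1^\perp=0$. So this space is nondegenerate.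

(2) A nonzero vector and one that pairs to $1$ with it span a hyperbolic plane $P$; then $P^\perp$ is infinite and nondegenerate, and we repeat. $\square$

Let $(w_i)$ be a well-ordered basis of $W$ and $\sigma(x,y)=(-1)^{\sum_{i>j}x_iy_j\omega(w_i,w_j)}$. This is bimultiplicative, and $\sigma(x,y)\sigma(y,x)=(-1)^{\omega(x,y)}$ because $\omega(w_i,w_i)=0$. On $\ell^2(W)$ put $v_x\delta_y=\sigma(x,y)\delta_{x+y}$. Then
$$v_xv_y=\sigma(x,y)v_{x+y},\quad v_0=1,\quad v_x^*=\pm v_x,\quad v_x^2=\pm1,\quad v_zv_xv_z^*=(-1)^{\omega(z,x)}v_x.\tag{2}$$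

**Definition.** $L(W)=\{v_x:x\in W\}''$, the twisted group von Neumann algebra.

Write $M=L(W)$. The vector state at $\delta_0$ is a faithful normal trace $\tau$ with $\tau(v_x)=\delta_{x,0}$, and $(v_x)$ is an orthonormal basis of $L^2(M)$; write $a=\sum_xa(x)v_x$. For a subspace $Y$ let $L(Y)=\{v_y:y\in Y\}''$. The trace-preserving expectation $E_Y$ onto $L(Y)$ is the restriction of the orthogonal projection onto the closed span of $\{v_y:y\in Y\}$, so it restricts Fourier coefficients to $Y$. Hence $L(Y)$ is the set of all $a\in M$ supported in $Y$. An element $a$ commutes with $v_y$ iff $a(x)=(-1)^{\omega(y,x)}a(x)$ for all $x$; therefore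
$$L(Y)'\cap M=L(Y^\perp).\tag{3}$$

For the hyperbolic plane with $e$ before $f$ in the basis we get $v_ev_f=v_{e+f}=-v_fv_e$, $v_e^2=v_f^2=1$, $v_{e+f}^2=-1$: take $v_e=\mathrm{diag}(1,-1)$ and $v_f$ the flip of the two basis vectors. So $L(H)=M_2(\mathbb C)$.

**Lemma 2.2.**

1. $L(W)$ depends only on $(W,\omega)$, not on the cocycle.
2. If $Y$ is finite and nondegenerate with $|Y|=4^k$, then $L(Y)\cong M_{2^k}(\mathbb C)$ and $M=L(Y)\bar\otimes L(Y^\perp)$.
3. If $W$ is infinite and $W^\perp=0$, then $M$ is a hyperfinite $\mathrm{II}_1$ factor. If moreover $|W|=\aleph_1$, its predual has density character $\aleph_1$.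

*Proof.* (1) If another cocycle has the same commutation rule, the quotient of the two is a symmetric $\mathbb T$-valued 2-cocycle on an abelian group. It describes an abelian extension by $\mathbb T$, which splits because $\mathbb T$ is divisible. So it is a coboundary, and rescaling the $v_x$ turns one cocycle into the other.

(2) By (3) the center of $L(Y)$ is $L(Y\cap Y^\perp)=\mathbb C$, and $\dim L(Y)=4^k$. The algebras $L(Y)$ and $L(Y^\perp)$ commute, generate $M$ since $W=Y\oplus Y^\perp$, and $\tau(v_yv_z)=\tau(v_y)\tau(v_z)$ for $y\in Y,z\in Y^\perp$.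

(3) By (3) the center of $M$ is $L(W^\perp)=\mathbb C$, and $M$ is infinite dimensional with a finite trace. The finite-dimensional algebras $L(Y)$, $Y$ finite, are directed with $\|\cdot\|_2$-dense union. Now let $|W|=\aleph_1$. Since $\|\cdot\|_1\le\|\cdot\|_2$ and $M$ is dense in $M_*=L^1(M)$, rational combinations of the $v_x$ are dense, so the density character is at most $\aleph_1$. It is at least $\aleph_1$, since $\|v_x-v_y\|_1\ge|\tau((v_x-v_y)v_x^*)|=1$ for $x\ne y$. $\square$

## 3. Two theorems, and what their hypotheses say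

For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$. The number $\mathfrak b$ is the least size of a $\le^*$-unbounded family. A countable family $(f_i)$ is bounded by $g(n)=\max_{i\le n}f_i(n)$, so $\mathfrak b\ge\aleph_1$.

**Theorem A (ZFC).** Let $\mathcal V$ be a nonprincipal ultrafilter on $\omega$ and assume

* (H0) $\mathfrak b>\aleph_1$;
* (H1) $(W,\omega)$ is a space with a form, $|W|=\aleph_1$, and there is a countable infinite subspace $W_0\subseteq W$ with $W_0^\perp=0$;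
* (H2) if $(\nu_n)$ are finitely supported probability measures on $W$ and $\lim_{\mathcal V}\nu_n\{x:\omega(w,x)=1\}=0$ for every $w\in W$, then $\lim_{\mathcal V}\nu_n(\{0\})=1$.

Then $M=L(W)$ is a hyperfinite $\mathrm{II}_1$ factor, its predual has density character $\aleph_1$, and $\mathcal F(M^{\mathcal V})\subseteq\{2^k:k\in\mathbb Z\}$.

**Theorem B.** If ZFC is consistent, so is ZFC + "there are $W,\mathcal V$ satisfying (H0)–(H2), and moreover $W\cong H\oplus W$ (orthogonal sum) with $H$ the 2-dimensional nondegenerate space". In that situation $2\in\mathcal F(M)\subseteq\mathcal F(M^{\mathcal V})$, so $\mathcal F(M)=\mathcal F(M^{\mathcal V})=\{2^k:k\in\mathbb Z\}$.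

Together they give Theorem 1: the last equality follows from Theorem A, (1), and the fact that $\mathcal F(M)$ is a group containing $2$.

Hypothesis (H0) negates CH. Hypothesis (H1) implies that every subspace of $W$ containing $W_0$ is nondegenerate, since its radical lies in $W_0^\perp$; in particular $W^\perp=0$, and the first two conclusions of Theorem A are Lemma 2.2(3).

To see what (H2) says, test it on countable $W$. Let $W$ be countable, infinite and nondegenerate, say $W=\bigcup_nY_n$ with $Y_n$ finite, increasing and nondegenerate. Choose $0\ne x_n\in Y_n^\perp$ and let $\nu_n$ be the point mass at $x_n$. For each $w$ we have $\nu_n\{\omega(w,\cdot)=1\}=0$ as soon as $w\in Y_n$, but $\nu_n(\{0\})=0$. So (H2) fails for every nonprincipal $\mathcal V$. In operator terms, $[v_{x_n}]$ is a nonscalar element of $M'\cap M^{\mathcal V}$. Conversely, (H2) forces $M'\cap M^{\mathcal V}=\mathbb C$. Indeed, let $h=[h_n]$ commute with $M$, $\|h\|_2=1$, with $h_n\neq0$ finitely supported, and $\mu_n(x)=|h_n(x)|^2/\|h_n\|_2^2$.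 Since $\|v_wh_nv_w^*-h_n\|_2^2=4\sum_{\omega(w,x)=1}|h_n(x)|^2$, we get $\mu_n\{\omega(w,\cdot)=1\}\to_{\mathcal V}0$ for all $w$, so $\mu_n(\{0\})\to_{\mathcal V}1$ and $h$ is scalar. So under (H2) the $\aleph_1$ constant sequences $v_w$ detect every nonscalar element of the ultrapower.

The requirement $W\cong H\oplus W$ is easy for the countable space $\bigoplus_{k\ge0}H_k$ ($H_k$ copies of $H$): shift the index. In Section 12 a shift has to be built into an uncountable random form.

## 4. Matrix sizes are not visible in an ultraproduct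

Let $t\in\mathcal F(M^{\mathcal V})$, $t\le1$, and $\Phi:M^{\mathcal V}\to N=pM^{\mathcal V}p$ an isomorphism, $\tau(p)=t$. A natural plan is this. Find finite nondegenerate $T_n$ with $p=[p_n]$, $p_n\in L(T_n)\cong M_{2^{k_n}}(\mathbb C)$ of rank $d_n$, so that $t=\lim_{\mathcal V}d_n/2^{k_n}$ and $pL(\mathcal T)p=\prod_{\mathcal V}M_{d_n}(\mathbb C)$, where $L(\mathcal T)=\prod_{\mathcal V}L(T_n)$. Then show that $\Phi^{-1}$ carries this algebra onto an algebra $\prod_{\mathcal V}L(Y_n)=\prod_{\mathcal V}M_{2^{l_n}}(\mathbb C)$, and conclude $d_n=2^{l_n}$, at least approximately. Then $t$ is a limit of powers of $2$.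

The first parts of the plan can be carried out (Steps 1–5). The last inference is where the plan stops working, for two reasons.

First, exact equality is too much to ask. If $p_n\in M_{2^n+1}(\mathbb C)$ has rank $2^n$, then $[p_n]=1$ in the ultraproduct, so $\prod_{\mathcal V}M_{2^n+1}(\mathbb C)=\prod_{\mathcal V}M_{2^n}(\mathbb C)$. This only costs a factor tending to $1$. Second, and more seriously, an isomorphism of ultraproducts need not come from maps between the coordinates, and then it cannot be used to compare sizes. Look at the groups alone: $\prod_{\mathcal V}\mathbb F_2^n$ and $\prod_{\mathcal V}\mathbb F_2^{2n}$ are $\mathbb F_2$-vector spaces, each of cardinality $2^{\aleph_0}$ (at most that clearly; and distinct $x\in2^\omega$ give distinct classes $[(x{\restriction}n)_n]$). So they are isomorphic, though the coordinates have sizes $2^n$ and $4^n$.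

The way around is never to compare $d_n$ with $|Y_n|$. Instead, look at the set of unitaries $\{\lambda\Phi(v_x):\lambda\in\mathbb T,x\in\prod Y_n\}$ inside $\prod_{\mathcal V}M_{d_n}(\mathbb C)$, and describe it by an inequality that makes sense in $U(d_n)$ for each $n$ separately. The solutions of that inequality in $U(d_n)$ fall into finitely many classes, forming a finite set $\Gamma_n$. Łoś's theorem transports the elementary abelian group structure and the form from $\prod_{\mathcal V}Y_n$ to $\Gamma_n$, so $|\Gamma_n|=4^{m_n}$ for some $m_n$, unrelated to $|Y_n|$. Now $\Gamma_n$ lives in $U(d_n)$, and finite-group representation theory can compare $d_n$ with $2^{m_n}$.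

A toy case of this last comparison: if $U,V\in U(d)$ with $UV=-VU$, then $\det U\det V=(-1)^d\det V\det U$, so $d$ is even. Here $\Gamma$ has order $4$, and $2=\sqrt{|\Gamma|}$ divides $d$. A toy case of the inequality: in $L(H)=M_2(\mathbb C)$, let $u=\sum_xc(x)v_x$ be unitary. Since $\tau(v_yuv_y^*u^*)=\sum_x(-1)^{\omega(y,x)}|c(x)|^2$, Parseval gives
$$\tfrac14\sum_{y\in H}|\tau(v_yuv_y^*u^*)|^2=\sum_x|c(x)|^4,$$
which is $1$ exactly when $u$ is a multiple of one $v_x$. For $u=(1+iv_e)/\sqrt2$ the traces are $1,1,0,0$ at $y=0,e,f,e+f$, and both sides are $\frac12$.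

## 5. Relative commutants in $M^{\mathcal V}$

In Sections 5–9, $\mathcal V$ is nonprincipal, $W$ is infinite with $W^\perp=0$, and $M=L(W)$. For a sequence $\mathcal Y=(Y_n)$ of subspaces of $W$ put $L(\mathcal Y)=\prod_{\mathcal V}L(Y_n)$, and for $y\in\prod_nY_n$ put $v_y=[v_{y_n}]$. If $y,y'$ are two sequences in $W$, then $v_{y'}v_yv_{y'}^*=\pm v_y$ and $v_{y+y'}=\pm v_yv_{y'}$, the sign being the one that occurs for $\mathcal V$-many $n$.

**Lemma 5.1.** $\{v_y:y\in\prod Y_n\}'\cap M^{\mathcal V}=\prod_{\mathcal V}L(Y_n^\perp)$. If all $Y_n$ are nondegenerate, $L(\mathcal Y)\cap\prod_{\mathcal V}L(Y_n^\perp)=\mathbb C$.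

*Proof.* The inclusion $\supseteq$ is clear. Let $a=[a_n]$ be in the commutant and $\delta_n=\sup_{y\in Y_n}\|[v_y,a_n]\|_2$. Choosing nearly optimal $y_n$ shows $\delta_n\to_{\mathcal V}0$. We have $\|[v_y,a_n]\|_2^2=4\sum_{\omega(y,x)=1}|a_n(x)|^2$. Let $F\subseteq W\setminus Y_n^\perp$ be finite, and take a finite subspace $Y'\subseteq Y_n$ with $F\cap Y'^\perp=\emptyset$. For each $x\in F$ exactly half of the $y\in Y'$ satisfy $\omega(y,x)=1$, so averaging over $y\in Y'$ gives $2\sum_{x\in F}|a_n(x)|^2\le\delta_n^2$. As $F$ was arbitrary, $\|a_n-E_{Y_n^\perp}(a_n)\|_2^2\le\delta_n^2/2\to_{\mathcal V}0$. For the last claim, let $a=[a_n]\in L(\mathcal Y)$ with $a_n\in L(Y_n^\perp)$. Then $a=[E_{Y_n}(a_n)]$ and $E_{Y_n}E_{Y_n^\perp}=E_{Y_n\cap Y_n^\perp}=E_{\{0\}}=\tau$. $\square$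

**(5.2)** Finitely many elements of $M^{\mathcal V}$ lie in a common $L(\mathcal Z)$ with all $Z_n$ finite and nondegenerate: for each $n$ choose $Z_n$ with $\|a_n-E_{Z_n}(a_n)\|_2\le\frac1{n+1}$ for each of the elements $[a_n]$, and replace $a_n$ by $E_{Z_n}(a_n)$. The $Z_n$ may be enlarged. In particular every element has a bounded, finitely supported lift.

The next lemma is the uniformity device: a *fixed* number of unitaries controls the commutant of a matrix algebra of any size. It lets (5.2), which handles finitely many elements only, control a whole ultraproduct of matrix algebras.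

**Lemma 5.3.** There are $\ell\in\mathbb N$, $\kappa\in(0,1]$ and, for every $d\ge1$, unitaries $x^{(d)}_1,\dots,x^{(d)}_\ell\in M_d(\mathbb C)$ such that whenever $M_d(\mathbb C)\subseteq Q$ unitally, $Q$ a von Neumann algebra with faithful normal tracial state,
$$\sum_i\|[x_i^{(d)},y]\|_2^2\ \ge\ \kappa\,\|y-E_{M_d'\cap Q}(y)\|_2^2\qquad(y\in Q).$$

*Proof.* We use a theorem of M. Kassabov (*Symmetric groups and expander graphs*, Invent. Math. 170 (2007), 327–354): there are $\ell$ and $\kappa>0$ such that every $\mathrm{Alt}(n)$, $n\ge5$, has a generating set $S_n$ with $|S_n|\le\ell$ and $\sum_{s\in S_n}\|\lambda(s)\xi-\xi\|^2\ge\kappa\|\xi\|^2$ for all $\xi\in\ell^2(\mathrm{Alt}(n))\ominus\mathbb C1$, where $\lambda$ is the regular representation. Every nontrivial irreducible representation occurs in $\lambda$ on $\ell^2\ominus\mathbb C1$, so the inequality holds for every unitary representation of $\mathrm{Alt}(n)$ without nonzero invariant vectors.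

Let $d\ge4$, and let $x_i^{(d)}$ be the images of the elements of $S_{d+1}$ in the representation on $\mathbb C^{d+1}\ominus\mathbb C\cong\mathbb C^d$. It is irreducible because $\mathrm{Alt}(d+1)$ is 2-transitive. By Schur, $\mathrm{Ad}$ of it on $M_d\ominus\mathbb C1$ has no nonzero invariant vector. Since $\|[x,y]\|_2=\|xyx^*-y\|_2$ for unitary $x$, this is the claim for $Q=M_d$. For $d=2,3$ take the clock and shift matrices: their $\mathrm{Ad}$'s are simultaneously diagonal in the Weyl basis and have no common fixed basis vector except $1$. The case $d=1$ is trivial. Pad with $1$'s to get exactly $\ell$ unitaries (enlarging $\ell$ to at least $2$), and shrink $\kappa$.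

In general $Q=M_d\otimes(M_d'\cap Q)$, and for $c\in M_d'\cap Q$ the functional $x\mapsto\tau(xc)$ on $M_d$ is tracial, so the trace is a product trace. On $L^2(M_d)$ we have shown $\sum_i(\mathrm{Ad}\,x_i-1)^*(\mathrm{Ad}\,x_i-1)\ge\kappa(1-P)$ with $P$ the projection onto $\mathbb C1$. Tensor with the identity of $L^2(M_d'\cap Q)$; $P\otimes1$ is the projection that implements $E_{M_d'\cap Q}$. $\square$

**Lemma 5.4.** Let $Y_n$ be finite nondegenerate, $p_n\in L(Y_n)$ nonzero projections, $p=[p_n]\ne0$, $\mathcal A=\prod_{\mathcal V}p_nL(Y_n)p_n=pL(\mathcal Y)p$, $\mathcal A^c=\prod_{\mathcal V}p_nL(Y_n^\perp)$.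

(i) There are $X_1,\dots,X_\ell\in U(\mathcal A)$ with $\sum_i\|[X_i,y]\|_2^2\ge\kappa\|y-E_{\mathcal A^c}(y)\|_2^2$ for $y\in pM^{\mathcal V}p$. Hence $\{X_i\}'\cap pM^{\mathcal V}p=\mathcal A^c=\mathcal A'\cap pM^{\mathcal V}p$.

(ii) $\{pv_z:z\in\prod Y_n^\perp\}'\cap pM^{\mathcal V}p=\mathcal A$.

*Proof.* (i) By Lemma 2.2(2), $p_nMp_n=p_nL(Y_n)p_n\bar\otimes L(Y_n^\perp)$, and $p_nL(Y_n)p_n$ is a matrix algebra. Apply Lemma 5.3 for each $n$ and put $X_i=[x_i^{(\cdot)}]$. The inequality gives $\{X_i\}'\cap pM^{\mathcal V}p\subseteq\mathcal A^c$; and $\mathcal A^c\subseteq\mathcal A'\subseteq\{X_i\}'$ is clear.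

(ii) The $v_z$ commute with $p$. If $a=pap$ commutes with all $pv_z$, then $av_z=apv_z=pv_za=v_za$. By Lemma 5.1 applied to $(Y_n^\perp)$ and Lemma 2.1(3), $a\in\prod_{\mathcal V}L(Y_n^{\perp\perp})=L(\mathcal Y)$, so $a=pap\in\mathcal A$. The converse is clear. $\square$

**Lemma 5.5.** Let $\mathcal A,p$ be as in Lemma 5.4, $0\ne p'=[p'_n]$ with projections $p_n'\in L(Y_n')$, $Y_n'$ finite, and let $\Psi:pM^{\mathcal V}p\to p'M^{\mathcal V}p'$ be an isomorphism. Then there are finite nondegenerate $Z_n\supseteq Y_n'$, which may be enlarged arbitrarily, with $\Psi(\mathcal A)\subseteq p'L(\mathcal Z)p'$.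

*Proof.* By (5.2) choose $Z_n\supseteq Y_n'$ with $\Psi(X_i)\in L(\mathcal Z)$ for all $i\le\ell$. For $z\in\prod Z_n^\perp$, $p'v_z$ commutes with all $\Psi(X_i)$, so $p'v_z\in\Psi(\mathcal A^c)$ by Lemma 5.4(i), and so $\Psi(\mathcal A)$ commutes with $p'v_z$. Lemma 5.4(ii), applied to $\mathcal Z$ and $p'$ (changing $p_n'$ to $1$ where it is $0$, which happens outside a set in $\mathcal V$), gives the claim. $\square$

## 6. Almost representations of a finite group

This lemma will be used only in Step 7. The point is that the estimate does not depend on the group. $\|\cdot\|_2$ on $M_d$ is normalized, so $\|x\|_{HS}=\sqrt d\,\|x\|_2$.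

**Lemma 6.1.** Let $K$ be a finite group, $C\le K$ central, $\vartheta$ a character of $C$, and $\pi:K\to U(d)$ a map with $\pi(\zeta k)=\vartheta(\zeta)\pi(k)$ for $\zeta\in C$ and $\|\pi(k)\pi(k')-\pi(kk')\|_2\le\varepsilon$ for all $k,k'$. Then there are a finite-dimensional unitary representation $\rho$ of $K$ on $H_1$ with $\rho|_C=\vartheta$, an isometry $S:\mathbb C^d\to H_1$, and a projection $f\in\rho(K)'$ with $\|\rho(h)S-S\pi(h)\|_{HS}\le\varepsilon\sqrt d$ for all $h$ and $\|f-SS^*\|_{HS}\le4\varepsilon\sqrt d$.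

*Proof.* Let $H_1=\{F:K\to\mathbb C^d:F(\zeta k)=\vartheta(\zeta)F(k)\}\subseteq\ell^2(K,\mathbb C^d)$, $(\rho(h)F)(k)=F(kh)$ and $(S\xi)(k)=|K|^{-1/2}\pi(k)\xi$. Then $\rho$ is a unitary representation, $(\rho(\zeta)F)(k)=F(k\zeta)=F(\zeta k)=\vartheta(\zeta)F(k)$, and $S$ is an isometry into $H_1$. Moreover
$$\|\rho(h)S-S\pi(h)\|_{HS}^2=|K|^{-1}\sum_k\|\pi(kh)-\pi(k)\pi(h)\|_{HS}^2\le\varepsilon^2d.$$
Put $e=SS^*=(S\pi(h))(S\pi(h))^*$. Since $\rho(h)e\rho(h)^*=(\rho(h)S)(\rho(h)S)^*$ and $\|AA^*-BB^*\|_{HS}\le\|A-B\|_{HS}(\|A\|+\|B\|)$, we get $\|\rho(h)e\rho(h)^*-e\|_{HS}\le2\varepsilon\sqrt d$. So $a=|K|^{-1}\sum_h\rho(h)e\rho(h)^*\in\rho(K)'$ satisfies $0\le a\le1$ and $\|a-e\|_{HS}\le2\varepsilon\sqrt d$. For a projection $q$, $\|a-q\|_{HS}^2=\mathrm{Tr}\,a^2+\mathrm{Tr}((1-2a)q)$, which is minimized by $f=1_{(1/2,1]}(a)\in\rho(K)'$. Hence $\|f-a\|_{HS}\le\|e-a\|_{HS}$ and $\|f-e\|_{HS}\le4\varepsilon\sqrt d$. $\square$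

## 7. Trapping an isomorphism at finite levels

We start the proof of Theorem A. Assume (H0)–(H2). Let $t\in\mathcal F(M^{\mathcal V})$. Since $\mathcal F(M^{\mathcal V})$ and $\{2^k\}$ are groups, we may assume $0<t\le1$. Choose finite nondegenerate $Q_n\subseteq W_0$ with $|Q_n|=4^n$ and projections $p_n\in L(Q_n)\cong M_{2^n}(\mathbb C)$ of rank $\lceil t2^n\rceil$. With $p=[p_n]$ we have $\tau(p)=t$; put $N=pM^{\mathcal V}p\cong(M^{\mathcal V})^t$, with normalized trace $\mathrm{tr}$, and let $\Phi:M^{\mathcal V}\to N$ be an isomorphism. Let $M_0=L(W_0)$. Lemma 5.1 with $Y_n=W_0$ and $W_0^\perp=0$ give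
$$(M_0^{\mathcal V})'\cap M^{\mathcal V}=\mathbb C.\tag{4}$$

**Step 1. There is a countable subspace $W'\supseteq W_0$ with $\Phi(M_0^{\mathcal V})\subseteq pL(W')^{\mathcal V}p$.** The purpose is to confine the image of a very large algebra to countably many directions of $W$. Write $W_0=\bigcup_iA_i$ with $A_i$ increasing, finite, nondegenerate, and for $f\in\omega^\omega$ let $\mathcal M_f=\prod_{\mathcal V}L(A_{f(n)})$. Then $M_0^{\mathcal V}=\bigcup_f\mathcal M_f$: given $[a_n]$, let $f(n)$ be such that $\|a_n-E_{A_{f(n)}}(a_n)\|_2\le\frac1{n+1}$. And $f\le^*g$ implies $\mathcal M_f\subseteq\mathcal M_g$, as $\mathcal V$ is nonprincipal. Let $W=\bigcup_{\alpha<\omega_1}W^\alpha$ be an increasing union of countable subspaces containing $W_0$ such that every countable subset of $W$ lies in some $W^\alpha$ (enumerate $W$ in type $\omega_1$ and take spans of $W_0$ and initial segments).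

By Lemma 5.5 with source projection $1$, $\Phi(\mathcal M_f)\subseteq pL(\mathcal Z)p$ with $Z_n$ finite. As $\bigcup_nZ_n$ is countable, there is a least $\alpha(f)<\omega_1$ with $\Phi(\mathcal M_f)\subseteq pL(W^{\alpha(f)})^{\mathcal V}p$; and $f\le^*g$ implies $\alpha(f)\le\alpha(g)$. Suppose $\alpha(\cdot)$ were unbounded in $\omega_1$. Pick $f_\xi$ with $\alpha(f_\xi)>\xi$ for $\xi<\omega_1$. By (H0) some $g$ satisfies $f_\xi\le^*g$ for all $\xi$, so $\alpha(g)>\xi$ for all $\xi<\omega_1$, a contradiction. Let $\alpha^*$ be a bound and $W'=W^{\alpha^*}$.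

For $w\in W$ write $v_w\in M^{\mathcal V}$ also for the constant sequence, and put $F_w=\Phi(v_w)\in U(N)$.

**Step 2. For every $w\in W$, $F_w=m_wv_s$ with $m_w\in L(W')^{\mathcal V}$ and $s=(s_n)$ a sequence in $W$.** The purpose is to show that $F_w$ leaves the countable part $W'$ only by a single translation in each coordinate. For homomorphisms $\chi_n:W/W'\to\{\pm1\}$ the automorphisms $v_x\mapsto\chi_n(x)v_x$ of $M$ induce an automorphism $\beta_\chi$ of $M^{\mathcal V}$ that fixes $L(W')^{\mathcal V}\ni p$ pointwise. Let $F=F_w$. For $x\in M_0^{\mathcal V}$ we have $v_wxv_w^*\in M_0^{\mathcal V}$ by (2), so $F\Phi(x)F^*\in\Phi(M_0^{\mathcal V})$ is fixed by $\beta_\chi$, and so is $\Phi(x)$. Applying $\beta_\chi$ gives $\beta_\chi(F)\Phi(x)\beta_\chi(F)^*=F\Phi(x)F^*$. So $F^*\beta_\chi(F)\in\Phi(M_0^{\mathcal V})'\cap N=\mathbb Cp$ by (4), and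
$$\beta_\chi(F)=\lambda_\chi F,\qquad|\lambda_\chi|=1.$$

Let $F=[F_n]$ with $F_n$ finitely supported and uniformly bounded. For a coset $s\in W/W'$ let $F_{n,s}$ be the part of $F_n$ supported on $s$ and $a_n(s)=\|F_{n,s}\|_2^2$ (here $\|\cdot\|_2$ is that of $M$). Then $\sum_sa_n(s)\to_{\mathcal V}\tau(p)=t$. For each $n$ choose $\chi_n$ minimizing $|\sum_s\chi_n(s)a_n(s)|=|\langle\beta_{\chi_n}(F_n),F_n\rangle|$. The limit of these minima is $|\lambda_\chi|t=t$. On the other hand, average $(\sum_s\chi(s)a_n(s))^2$ over the characters of the finite subgroup of $W/W'$ generated by the relevant cosets (each extends to $W/W'$). By orthogonality the average is $\sum_sa_n(s)^2$. An average is at least the minimum, so $\lim_{\mathcal V}\sum_sa_n(s)^2\ge t^2$. As $\sum_sa_n(s)^2\le\max_sa_n(s)\cdot\sum_sa_n(s)$ and $\max_s a_n(s)\le\sum_sa_n(s)$, we get $\max_sa_n(s)\to_{\mathcal V}t$. Let $s_n\in W$ represent a maximizing coset. Then $\|F_n-F_{n,s_n+W'}\|_2^2=\sum_sa_n(s)-\max_sa_n(s)\to_{\mathcal V}0$, and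 $F_{n,s_n+W'}=m_nv_{s_n}$ with $m_n=E_{W'}(F_nv_{s_n}^*)$, which is bounded. So $m_w=[m_n]$ is as required.

**Step 3. One finite level works for all $w$.** The purpose is to replace the countable $W'$ by finite spaces, the same for all $\aleph_1$ many $w$. By (H1), $W'$ is nondegenerate; let $W'=\bigcup_iA'_i$ with $A_i'$ increasing, finite, nondegenerate. For $w\in W$ write $m_w=[m_{w,n}]$ and let $f_w(n)$ be the least $i$ with $\|m_{w,n}-E_{A'_i}(m_{w,n})\|_2\le\frac1{n+1}$. By (H0) and $|W|=\aleph_1$ there is $f$ with $f_w\le^*f$ for all $w\in W$; enlarging $f$ we may assume $Q_n\subseteq T_n:=A'_{f(n)}$. Put $\mathcal T=(T_n)$. So $p_n\in L(T_n)$ and $m_w\in L(\mathcal T)$ for all $w\in W$. Decompose $s_n=u_n+r_n$ with $u_n\in T_n$, $r_n\in T_n^\perp$. Then $v_{s_n}=\pm v_{u_n}v_{r_n}$, and absorbing $\pm v_{u_n}$ into $m_w$ we get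
$$F_w=x_wv_{r(w)},\qquad x_w\in U(pL(\mathcal T)p),\quad r(w)\in\mathfrak T:=\prod_nT_n^\perp\qquad(w\in W).\tag{5}$$
Indeed $v_{r(w)}$ commutes with $p\in L(\mathcal T)$, so $x_w=F_wv_{r(w)}^*\in L(\mathcal T)$ satisfies $x_wx_w^*=F_wF_w^*=p$ and $x_w^*x_w=v_{r(w)}pv_{r(w)}^*=p$.

Let $|T_n|=4^{k_n}$ and let $d_n$ be the rank of $p_n$ in $L(T_n)\cong M_{2^{k_n}}(\mathbb C)$. Then
$$d_n/2^{k_n}=\tau(p_n)\to_{\mathcal V}t,\qquad \mathcal D:=pL(\mathcal T)p=\prod_{\mathcal V}M_{d_n}(\mathbb C).\tag{6}$$

## 8. The algebra $\Phi^{-1}(\mathcal D)$ is some $L(\mathcal Y)$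

**Step 4. For each $z\in\mathfrak T$, $\Phi^{-1}(pv_z)=\lambda v_{\hat z}$ with $\lambda\in\mathbb T$ and $\hat z$ a sequence in $W$.** This is where (H2) enters; it says that the commutant directions $v_z$ are pulled back to basis unitaries. The unitary $pv_z$ of $N$ commutes with $\mathcal D$, so by (5) $(pv_z)F_w(pv_z)^*=x_wv_zv_{r(w)}v_z^*=\epsilon_wF_w$ with $\epsilon_w=\pm1$, for every $w\in W$. Thus the unitary $h=\Phi^{-1}(pv_z)$ satisfies $hv_wh^*=\epsilon_wv_w$, i.e. $v_whv_w^*=\epsilon_wh$. Write $h=[h_n]$ with $h_n\ne0$ finitely supported and $\mu_n(x)=|h_n(x)|^2/\|h_n\|_2^2$. Since $\|v_wh_nv_w^*-\epsilon_wh_n\|_2^2$ is $4$ times the sum of $|h_n(x)|^2$ over the $x$ with $(-1)^{\omega(w,x)}\ne\epsilon_w$,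
$$\mu_n\{x:(-1)^{\omega(w,x)}\neq\epsilon_w\}\to_{\mathcal V}0\qquad(w\in W).$$
The unknown signs are removed by symmetrizing. Let $\nu_n$ be the law of $x+x'$ with $x,x'$ independent of law $\mu_n$. If $\omega(w,x+x')=1$, then one of $x,x'$ violates $(-1)^{\omega(w,\cdot)}=\epsilon_w$; hence $\nu_n\{\omega(w,\cdot)=1\}\to_{\mathcal V}0$ for all $w\in W$. By (H2), $\sum_x\mu_n(x)^2=\nu_n(\{0\})\to_{\mathcal V}1$. As $\max_x\mu_n(x)\ge\sum_x\mu_n(x)^2$, one Fourier coefficient carries everything in the limit: if $\hat z_n$ attains the maximum, then $h=\lambda v_{\hat z}$ with $\lambda=\lim_{\mathcal V}h_n(\hat z_n)\in\mathbb T$.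

**Step 5. $B:=\Phi^{-1}(\mathcal D)$ equals $L(\mathcal Y)$ for some finite nondegenerate $Y_n$.** By Lemma 5.4(ii) and Step 4,
$$B=\{v_{\hat z}:z\in\mathfrak T\}'\cap M^{\mathcal V}.\tag{7}$$
Hence $v_yBv_y^*=B$ for every sequence $y$ in $W$, since $v_yv_{\hat z}v_y^*=\pm v_{\hat z}$; so $E_B$ commutes with $\mathrm{Ad}\,v_y$. This symmetry makes $E_B$ act on each $v_y$ as $0$ or $1$. To find the spaces $Y_n$ we need an approximation of $E_B$ that acts coordinatewise; that is the next construction.

By Lemma 5.5 for $\Phi^{-1}$ (source algebra $\mathcal D$, target projection $1$), $B\subseteq L(\mathcal Z)$ with $Z_n$ finite nondegenerate. By Lemma 5.5 for $\Phi$ (source algebra $L(\mathcal Z)$, source projection $1$), $\Phi(L(\mathcal Z))\subseteq pL(\mathcal J)p$ with $J_n\supseteq T_n$ finite nondegenerate. Then $J_n=T_n\oplus(J_n\cap T_n^\perp)$ and $p_nL(J_n)p_n=p_nL(T_n)p_n\otimes L(J_n\cap T_n^\perp)$. Let $(e_{i,n})_{i\le\ell}$ be the tuple of Lemma 5.3 in the matrix algebra $L(J_n\cap T_n^\perp)$,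 and $g_i=\Phi^{-1}(p[e_{i,n}])\in U(M^{\mathcal V})$. The $g_i$ lie in $\mathcal Q:=\Phi^{-1}(pL(\mathcal J)p)\supseteq L(\mathcal Z)$ and commute with $B$. Lemma 5.3, applied to $p_nL(J_n\cap T_n^\perp)\subseteq p_nL(J_n)p_n$, whose relative commutant is $p_nL(T_n)p_n$, gives after applying $\Phi^{-1}$
$$\sum_i\|[g_i,y]\|_2^2\ge\kappa\|y-E_B(y)\|_2^2\qquad(y\in\mathcal Q).$$
Put $\Theta(y)=\frac12y+\frac1{4\ell}\sum_i(g_iyg_i^*+g_i^*yg_i)$. On $L^2(\mathcal Q)$, $\Theta$ is self-adjoint with $0\le\Theta\le1$, it fixes $B$, and $\langle(1-\Theta)y,y\rangle=\frac1{4\ell}\sum_i\|[g_i,y]\|_2^2$, because $\langle(2-\mathrm{Ad}\,g-\mathrm{Ad}\,g^*)y,y\rangle=\|gyg^*-y\|_2^2$. So on the orthogonal complement of $L^2(B)$ in $L^2(\mathcal Q)$, which $\Theta$ preserves, $\Theta\le q:=1-\frac\kappa{4\ell}<1$. Hence $\|\Theta^m(y)-E_B(y)\|_2\le q^m\|y\|_2$ for $y\in\mathcal Q$. Fix $m$ with $q^m\le\frac1{10}$, lift $g_i$ to unitaries $g_{i,n}$ of $M$, let $\Theta_n$ be the corresponding maps on $M$, and $\Pi_n=E_{Z_n}\circ\Theta_n^m|_{L(Z_n)}$,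 a $\|\cdot\|_2$-contraction of $L(Z_n)$. Let $\Pi=[\Pi_n]$ on $L(\mathcal Z)$. For $y\in L(\mathcal Z)$ we have $E_B(y)\in B\subseteq L(\mathcal Z)$, so applying $E_{L(\mathcal Z)}$ to $\Theta^m(y)-E_B(y)$ gives
$$\|\Pi(y)-E_B(y)\|_2\le\tfrac1{10}\|y\|_2\qquad(y\in L(\mathcal Z)).\tag{8}$$

(a) *For $y\in\prod Z_n$, $E_B(v_y)\in\{0,v_y\}$.* Let $b=E_B(v_y)\in L(\mathcal Z)$. For $y'\in\prod Z_n$, $v_{y'}bv_{y'}^*=E_B(v_{y'}v_yv_{y'}^*)=\epsilon b$ with the same sign as in $v_{y'}v_yv_{y'}^*=\epsilon v_y$. So $bv_y^*\in L(\mathcal Z)$ commutes with all these $v_{y'}$, hence is a scalar $c$ by Lemma 5.1. Thus $E_B(v_y)=cv_y$, and $c^2=c$ as $E_B$ is idempotent.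

(b) *Definition of $Y_n$.* Let $Y_n=\{y\in Z_n:\|\Pi_n(v_y)\|_2\ge\frac12\}$. For $y\in\prod Z_n$: $v_y\in B$ iff $y_n\in Y_n$ for $\mathcal V$-many $n$. Indeed, if $v_y\in B$, then (8) gives $\lim_{\mathcal V}\|\Pi_n(v_{y_n})\|_2\ge\frac9{10}$; otherwise $E_B(v_y)=0$ by (a) and this limit is at most $\frac1{10}$. We have $v_0\in B$, and if $v_y,v_{y'}\in B$ then $v_{y+y'}=\pm v_yv_{y'}\in B$. Picking witnesses, $Y_n$ is a subspace for $\mathcal V$-many $n$; redefine it as $0$ for other $n$.

(c) *$L(\mathcal Y)\subseteq B$.* Let $z\in\mathfrak T$. For $\mathcal V$-many $n$, $\omega(\hat z_n,y)=0$ for all $y\in Y_n$: otherwise choose $y_n\in Y_n$ with value $1$ for $\mathcal V$-many $n$, and then $v_y\in B$ does not commute with $v_{\hat z}$, contradicting (7). So every element of $L(\mathcal Y)$ commutes with $v_{\hat z}$, and (7) gives the claim.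

(d) *$B\subseteq L(\mathcal Y)$.* Let $b\in B$. By (c), $b-E_{L(\mathcal Y)}(b)\in B$; replacing $b$ by it, write $b=[b_n]$ with $b_n\in L(Z_n)$ supported off $Y_n$. We show $b=0$. For each $y'\in\prod Z_n$ we have $v_{y'}^*bv_{y'}\in B$, so (8) gives $\|v_{y'}\Pi(v_{y'}^*bv_{y'})v_{y'}^*-b\|_2\le\frac1{10}\|b\|_2$. Take for $y_n'$ the element of $Z_n$ for which the $n$-th expression is largest. It follows that the average $\bar\Pi_n$ of $\mathrm{Ad}(v_{y'})\Pi_n\mathrm{Ad}(v_{y'})^*$ over $y'\in Z_n$ satisfies $\lim_{\mathcal V}\|\bar\Pi_nb_n-b_n\|_2\le\frac1{10}\|b\|_2$. If $\Pi_nv_y=\sum_{x\in Z_n}\pi(x)v_x$, then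
$$\bar\Pi_nv_y=\sum_{x\in Z_n}\pi(x)\Big(\frac1{|Z_n|}\sum_{y'\in Z_n}(-1)^{\omega(y',x+y)}\Big)v_x=\pi(y)v_y,$$
since $Z_n$ is nondegenerate. So $\bar\Pi_nv_y=c_n(y)v_y$ with $c_n(y)=\langle\Pi_nv_y,v_y\rangle$, and $|c_n(y)|\le\|\Pi_nv_y\|_2<\frac12$ for $y\in Z_n\setminus Y_n$ (for $\mathcal V$-many $n$). Hence $\|\bar\Pi_nb_n\|_2\le\frac12\|b_n\|_2$, so $\|b\|_2\le(\frac12+\frac1{10})\|b\|_2$ and $b=0$.

So $B=L(\mathcal Y)$. For the nondegeneracy, $\mathcal D$ has trivial center: by Lemma 5.3 with $Q=M_{d_n}$, an element of $\mathcal D$ that commutes with the corresponding $\ell$ unitaries is scalar. Hence $B$ has trivial center. If $Y_n$ were degenerate for $\mathcal V$-many $n$, nonzero $y_n\in Y_n\cap Y_n^\perp$ would give a central $v_y\in B$ with $\tau(v_y)=0$. So $Y_n$ is nondegenerate for $\mathcal V$-many $n$; put $Y_n=0$ for the others. By Lemma 5.1, $B'\cap M^{\mathcal V}=\prod_{\mathcal V}L(Y_n^\perp)$.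

## 9. Finite groups $\Gamma_n$ inside $U(d_n)$

**Step 6. The image of $\{\lambda v_x:\lambda\in\mathbb T,\ x\in\prod Y_n\}$ in $\mathcal D$ is cut out by a condition on each coordinate.** The formula of Section 4 averages over $y\in Y_n$. One unitary $\tilde V$ can perform the whole average, if it is given an auxiliary register that records $y$.

*The detecting function.* The space $Y_n^\perp$ is infinite and nondegenerate, so we can choose $J_n'\subseteq Y_n^\perp$ finite nondegenerate with $|J_n'|=|Y_n|^2$; then $L(J_n')\cong M_{|Y_n|}(\mathbb C)$. Let $P_{n,y}\in L(J_n')$ $(y\in Y_n)$ be rank one projections with sum $1$. They commute with $L(Y_n)$, so $\tilde V=[\sum_{y\in Y_n}v_yP_{n,y}]$ is unitary. Write $\Phi(\tilde V)=[\hat V_n]$ with $\hat V_n\in U(p_nMp_n)$. Let $X_i=[X_{i,n}]\in U(\mathcal D)$ be as in Lemma 5.4(i) for $\mathcal A=\mathcal D$. For $U\in U(d_n)=U(p_nL(T_n)p_n)$ let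
$$\phi_n(U)=\sum_{i\le\ell}\|[X_{i,n},\hat V_nU\hat V_n^*U^*]\|_2^2,$$
the 2-norm being that of the normalized trace $\mathrm{tr}$ of $p_nMp_n$. If $U=[U_{(n)}]$, then $\lim_{\mathcal V}\phi_n(U_{(n)})=\sum_i\|[X_i,\Phi(\tilde V)U\Phi(\tilde V)^*U^*]\|_2^2$ depends only on $U\in\mathcal D$.

*What it detects.* Let $U=[U_{(n)}]\in U(\mathcal D)$ and $u=\Phi^{-1}(U)\in B=L(\mathcal Y)$, $u=[u_n]$, $u_n=\sum_{x\in Y_n}c_n(x)v_x$ unitary in $L(Y_n)$. As the $P_{n,y}$ are orthogonal and commute with $L(Y_n)$, $\tilde Vu\tilde V^*u^*=[\sum_yv_yu_nv_y^*u_n^*P_{n,y}]$. Its expectation onto $B'\cap M^{\mathcal V}=\prod_{\mathcal V}L(Y_n^\perp)$ is $[\sum_y\tau(v_yu_nv_y^*u_n^*)P_{n,y}]$, of squared 2-norm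
$$\lim_{\mathcal V}\frac1{|Y_n|}\sum_{y\in Y_n}\Big|\sum_x(-1)^{\omega(y,x)}|c_n(x)|^2\Big|^2=\lim_{\mathcal V}\sum_x|c_n(x)|^4$$
by Parseval, $Y_n$ being nondegenerate. Since $\Phi(B'\cap M^{\mathcal V})=\mathcal D'\cap N=\mathcal D^c$ and the unitary $\Phi(\tilde Vu\tilde V^*u^*)$ has 2-norm $1$, Lemma 5.4(i) gives
$$\lim_{\mathcal V}\phi_n(U_{(n)})\ge\kappa\Big(1-\lim_{\mathcal V}\sum_x|c_n(x)|^4\Big).$$
Let $x_n\in Y_n$ maximize $|c_n(x)|$. As $\sum_x|c_n(x)|^2=1$, $|c_n(x_n)|^2\ge\sum_x|c_n(x)|^4$; and $\mathrm{tr}(U\Phi(v_x)^*)=\tau(uv_x^*)=\lim_{\mathcal V}c_n(x_n)$ for $x=(x_n)$. For a suitable $\lambda\in\mathbb T$, $\|U-\lambda\Phi(v_x)\|_2^2=2-2|\mathrm{tr}(U\Phi(v_x)^*)|$, and $2-2\sqrt{1-\delta}\le2\delta$. This proves: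

**(9)** If $0\le\delta\le1$ and $\lim_{\mathcal V}\phi_n(U_{(n)})\le\kappa\delta$, then there is $x\in\prod Y_n$ with $|\mathrm{tr}(U\Phi(v_x)^*)|^2\ge1-\delta$, and $\|U-\lambda\Phi(v_x)\|_2\le\sqrt{2\delta}$ for some $\lambda\in\mathbb T$. In particular $\lim_{\mathcal V}\phi_n(U_{(n)})=0$ implies $U=\lambda\Phi(v_x)$. Conversely, $\lim_{\mathcal V}\phi_n(U_{(n)})=0$ whenever $U=\lambda\Phi(v_x)$ with $x\in\prod Y_n$.

For the converse, $u=\lambda v_x$ gives $\tilde Vu\tilde V^*u^*=[\sum_y(-1)^{\omega(y,x_n)}P_{n,y}]\in B'$, whose image under $\Phi$ commutes with all $X_i$.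

*The sets $\Gamma_n$.* Fix $\delta=10^{-4}$, so $\sqrt{2\delta}<0.015$, and let
$$\mathcal G_n=\{U\in U(d_n):\phi_n(U)<\kappa\delta\}.$$
For $x,x'\in\prod Y_n$, $|\mathrm{tr}(\Phi(v_x)^*\Phi(v_{x'}))|$ is $1$ if $x=x'$ in $\prod_{\mathcal V}Y_n$ and $0$ otherwise. Let $U,U'$ be sequences in $\prod\mathcal G_n$, approximated by $\lambda\Phi(v_x)$ and $\lambda'\Phi(v_{x'})$ as in (9). Then $|\mathrm{tr}(U^*U')|$ differs by less than $0.03$ from $1$ if $x=x'$ and from $0$ if $x\ne x'$ in $\prod_{\mathcal V}Y_n$. (With $U=U'$ this shows that $x$ is determined by $U$.) Picking witnesses, for $\mathcal V$-many $n$ we have $|\mathrm{tr}(U^*U')|\notin[0.03,0.97]$ for all $U,U'\in\mathcal G_n$, and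
$$U\sim U'\iff|\mathrm{tr}(U^*U')|\ge\tfrac12$$
is an equivalence relation on $\mathcal G_n$. (If transitivity failed for $\mathcal V$-many $n$, witnesses $U\sim U'\sim U''$ with $U\not\sim U''$ would have $x=x'=x''$ in the limit, so $\lim_{\mathcal V}|\mathrm{tr}(U^*U'')|\ge0.97$, a contradiction.) Representatives of distinct classes satisfy $\|U-U'\|_2^2=2-2\,\mathrm{Re}\,\mathrm{tr}(U^*U')\ge1$, and $U(d_n)$ is compact, so $\Gamma_n=\mathcal G_n/{\sim}$ is finite. It is nonempty, since $\phi_n(p_n)=0$.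

*The bijection $j$.* Define $j:\prod_{\mathcal V}Y_n\to\prod_{\mathcal V}\Gamma_n$ by sending $x$ to the class of a sequence of unitaries representing $\Phi(v_x)\in\mathcal D$; by (9) such a sequence is in $\mathcal G_n$ for $\mathcal V$-many $n$. It is well defined, since two representing sequences have $|\mathrm{tr}|\to_{\mathcal V}1$; injective, since for $x\ne x'$ the trace is $0$; and surjective: for $U\in\prod\mathcal G_n$, (9) gives $x$ with $|\mathrm{tr}(U\Phi(v_x)^*)|\ge\sqrt{1-\delta}>\frac12$, so $U$ has class $j(x)$.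

*Group structure and form on $\Gamma_n$.* For $\mathcal V$-many $n$ the relation $R_n$: "$|\mathrm{tr}(U_1U_2U_3^*)|\ge\frac12$" and the sign $\langle U,U'\rangle_n$ of $\mathrm{Re}\,\mathrm{tr}(UU'U^*U'^*)$ depend only on the classes of the unitaries in $\mathcal G_n$. Indeed, along sequences in $\prod\mathcal G_n$, replace each unitary by its approximant $\lambda\Phi(v_x)$ from (9). At most four factors change, each by less than $0.015$. So up to an error $<0.06$ the first trace has the modulus of $\mathrm{tr}\,\Phi(v_{x_1}v_{x_2}v_{x_3}^*)$, which is $0$ or $1$, and the second equals $\mathrm{tr}\,\Phi(v_xv_{x'}v_x^*v_{x'}^*)=(-1)^{\omega(x,x')}$ (the scalars $\lambda$ cancel), where $\omega(x,x')$ is the value $\omega(x_n,x_n')$ taken for $\mathcal V$-many $n$. As the $x$'s are determined by the classes, picking witnesses gives the claim. The same computation shows that under $j$ the relation $R_n$ corresponds to $x_3=x_1+x_2$, and $\langle\cdot,\cdot\rangle_n$ to $(-1)^{\omega(x,x')}$. So $j$ is an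 isomorphism
$$\prod_{\mathcal V}\big(Y_n,+,(-1)^\omega\big)\cong\prod_{\mathcal V}\big(\Gamma_n,R_n,\langle\cdot,\cdot\rangle_n\big).$$
"The relation is the graph of an abelian group operation with $x+x=0$, and the sign is a nondegenerate alternating bicharacter" is a first-order statement and true in all $Y_n$. By Łoś's theorem, used twice, for $\mathcal V$-many $n$ the relation $R_n$ is the graph of a group operation making $\Gamma_n$ an elementary abelian 2-group, written additively, and $\langle\cdot,\cdot\rangle_n$ is a nondegenerate alternating bicharacter on it. So $|\Gamma_n|=4^{m_n}$ for some integer $m_n\geq 0$.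

## 10. Comparing $d_n$ with $\sqrt{|\Gamma_n|}$

**Step 7. $\lim_{\mathcal V}d_n/2^{m_n}=1$.** We turn $\Gamma_n$ into an almost representation on $\mathbb C^{d_n}$ of a finite group $K_n$, straighten it by Lemma 6.1, and show that it has to be irreducible.

*Representatives.* The function $\phi_n$ and the classes are invariant under scalars in $\mathbb T$. For $\gamma\in\Gamma_n$ choose $U_\gamma\in\gamma$ with $\phi_n(U_\gamma)\le\inf_\gamma\phi_n+\frac1{n+1}$, multiplied by a scalar so that $\mathrm{tr}(U_\gamma^2)\ge0$. Since $\Phi(v_0)=p$, $j(0)$ is the class of $(p_n)$, so for $\mathcal V$-many $n$ the zero of $\Gamma_n$ is the class of $p_n$; as $\phi_n(p_n)=0$, we can and do take $U_0=p_n=1$.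

Let $\gamma=(\gamma_n)$ be a sequence with class $j(x)$. Unitaries representing $\Phi(v_x)$ lie in $\gamma_n$ for $\mathcal V$-many $n$ and have $\phi_n\to_{\mathcal V}0$, so $\phi_n(U_{\gamma_n})\to_{\mathcal V}0$. By (9), $U_\gamma:=[U_{\gamma_n}]=\lambda\Phi(v_{x'})$, and its class is $j(x')=j(x)$, so $x'=x$. Thus
$$U_\gamma\in\mathbb T\,\Phi(v_x)\quad\text{whenever }\gamma\text{ has class }j(x).\tag{10}$$
Then $U_\gamma^2$ is a unimodular scalar with trace $\ge0$, i.e. $U_\gamma^2=1$. By (10), $U_\gamma U_{\gamma'}=\lambda U_{\gamma+\gamma'}$ with $\lambda\in\mathbb T$. Squaring, with $U_{\gamma'}U_\gamma=\langle\gamma,\gamma'\rangle U_\gamma U_{\gamma'}$, we get $\lambda^2=U_\gamma U_{\gamma'}U_\gamma U_{\gamma'}=\langle\gamma,\gamma'\rangle=\pm1$, so $\lambda\in\mu_4=\{\pm1,\pm i\}$.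

*The group $K_n$.* Let $\lambda_n(\gamma,\gamma')\in\mu_4$ minimize $\|U_\gamma U_{\gamma'}-\lambda U_{\gamma+\gamma'}\|_2$ over $\lambda\in\mu_4$, and let $\varepsilon_n$ be the maximum over $\gamma,\gamma'\in\Gamma_n$ of the minimal values. Picking witnesses, $\varepsilon_n\to_{\mathcal V}0$. So for sequences, $U_\gamma U_{\gamma'}=\lambda U_{\gamma+\gamma'}$ where $\lambda$ is the value of $\lambda_n(\gamma_n,\gamma'_n)$ for $\mathcal V$-many $n$. By associativity and the commutation rule in $\mathcal D$ and picking witnesses, for $\mathcal V$-many $n$ the function $\lambda_n$ is *exactly* a 2-cocycle and $\lambda_n(\gamma,\gamma')/\lambda_n(\gamma',\gamma)=\langle\gamma,\gamma'\rangle_n$. (It is here that finitely many possible values matter.) Also $\lambda_n(0,\gamma)=\lambda_n(\gamma,0)=1$ since $U_0=1$. Let $K_n=\mu_4\times\Gamma_n$ with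
$$(\zeta,\gamma)(\zeta',\gamma')=(\zeta\zeta'\lambda_n(\gamma,\gamma'),\gamma+\gamma'),\quad C=\mu_4\times\{0\},\quad\pi_n(\zeta,\gamma)=\zeta U_\gamma,\quad\vartheta(\zeta,0)=\zeta.$$
Lemma 6.1 applies with $\varepsilon=\varepsilon_n$, $d=d_n$. Take $\rho,H_1,S,f$ from it (suppressing $n$), put $e=SS^*$ and $d'_n=\mathrm{Tr}f$. As $\|e\|_{HS}=\sqrt{d_n}$ and $\|f\|_{HS}=\sqrt{d_n'}$, we have $|\sqrt{d_n'}-\sqrt{d_n}|\le4\varepsilon_n\sqrt{d_n}$, so $d_n'/d_n\to_{\mathcal V}1$.

Representations of $K_n$ in which $C$ acts by $\vartheta$ are representations of the twisted group algebra $\mathbb C_{\lambda_n}[\Gamma_n]$. This is a $C^*$-algebra of dimension $4^{m_n}$, and its center is $\mathbb C$: a central $\sum a(\gamma)u_\gamma$ is supported on the $\gamma$ with $\langle\gamma,\gamma'\rangle_n=1$ for all $\gamma'$, i.e. on $0$. So it is $M_{2^{m_n}}(\mathbb C)$, and the invariant subspace $fH_1$ has dimension $d_n'=a_n2^{m_n}$, with $a_n\ge1$ for $\mathcal V$-many $n$.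

*$a_n=1$ for $\mathcal V$-many $n$.* Suppose $a_n\ge2$ for $\mathcal V$-many $n$. As $fH_1\cong\mathbb C^{2^{m_n}}\otimes\mathbb C^{a_n}$ as a representation, there is a projection $g\le f$ in $\rho(K_n)'$ of rank $\lfloor a_n/2\rfloor2^{m_n}$, so $\mathrm{Tr}\,g/d_n'\in[\frac13,\frac12]$. Put $y_n=S^*gS\in M_{d_n}(\mathbb C)$, $0\le y_n\le1$. With $\Delta=\rho(h)S-S\pi_n(h)$ and $\rho(h)^*g\rho(h)=g$,
$$\pi_n(h)^*y_n\pi_n(h)-y_n=(\rho(h)S-\Delta)^*g(\rho(h)S-\Delta)-(\rho(h)S)^*g\rho(h)S=-\Delta^*g\rho(h)S-(S\pi_n(h))^*g\Delta,$$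
so $\|\pi_n(h)^*y_n\pi_n(h)-y_n\|_2\le2\varepsilon_n$. Since $gf=g$,
$$|\mathrm{Tr}(ge)-\mathrm{Tr}(g)|=|\mathrm{Tr}(g(e-f))|\le\|g\|_{HS}\|e-f\|_{HS}\le4\varepsilon_n\sqrt{d_n'd_n},\qquad\|geg-g\|_{HS}\le4\varepsilon_n\sqrt{d_n}.$$
So $\mathrm{tr}(y_n)=\mathrm{Tr}(ge)/d_n$ and $\mathrm{tr}(y_n^2)=\mathrm{Tr}(gege)/d_n=\|geg\|_{HS}^2/d_n$ both have the same limit as $\mathrm{Tr}(g)/d_n$, namely some $s\in[\frac13,\frac12]$. Therefore $y=[y_n]\in\mathcal D$ has variance $\mathrm{tr}(y^2)-\mathrm{tr}(y)^2=s-s^2>0$, so it is not scalar, and it commutes with all $U_\gamma$, i.e. by (10) with $\Phi(v_x)$ for all $x\in\prod Y_n$. But then $\Phi^{-1}(y)\in L(\mathcal Y)\cap\prod_{\mathcal V}L(Y_n^\perp)=\mathbb C$ by Lemma 5.1, a contradiction. So $a_n=1$ for $\mathcal V$-many $n$, and $d_n/2^{m_n}\to_{\mathcal V}1$.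

**End of the proof of Theorem A.** By (6) and Step 7, $t=\lim_{\mathcal V}d_n2^{-k_n}=\lim_{\mathcal V}2^{m_n-k_n}$. As $t\in(0,1]$ and the $m_n-k_n$ are integers, $m_n-k_n$ is constant for $\mathcal V$-many $n$, so $t\in\{2^k:k\in\mathbb Z\}$. $\blacksquare$

## 11. Adding $\aleph_1$ random reals to a model of $\mathfrak b>\aleph_1$

We turn to Theorem B. By (H2) the functionals $\omega(w,\cdot)$, $w\in W$, must meet every sequence of measures that does not concentrate at $0$. Random functionals do so for all sequences constructed before them, and there will be $\aleph_1$ successive stages. The measure algebra is used because it keeps $\mathfrak b$ large.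

Let $\mathsf M$ be a model of ZFC + $\mathfrak b>\aleph_1$; for example MA + ¬CH, which is consistent relative to ZFC by Solovay–Tennenbaum. (MA + ¬CH gives $\mathfrak b>\aleph_1$: for functions $f_\xi$, $\xi<\omega_1$, force with pairs $(s,F)$, $s$ a finite sequence of integers and $F\subseteq\omega^\omega$ finite, where an extension $(s',F')$ has $s'\supseteq s$, $F'\supseteq F$ and $s'(n)\ge f(n)$ for $f\in F$ and new $n$. Pairs with the same $s$ are compatible, so this is ccc, and a filter meeting $\aleph_1$ obvious dense sets gives a $\le^*$-bound.) In $\mathsf M$ let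
$$I=\{(\xi,i,a):\xi<\omega_1,i\in\mathbb Z,a<2\}\sqcup\{(\xi,\zeta,i):\zeta<\xi<\omega_1,i\in\mathbb Z\},$$
and for $\beta\le\omega_1$ let $I_\beta$ be the set of indices with first coordinate $\xi<\omega\beta$ (ordinal product); it is countable for $\beta<\omega_1$. Let $\mathbb B(I)$ be the measure algebra of $2^I$ with its product measure $\mu$: Baire sets modulo null sets. A generic filter corresponds to a point $r\in2^I$ with "$r\in B$ iff the class of $B$ is in the filter", where for Baire sets $B$ coded in $\mathsf M$ the code is evaluated in the extension. Put $\mathsf M_\beta=\mathsf M[r{\restriction}I_\beta]$; $r{\restriction}I_\beta$ is $\mathbb B(I_\beta)$-generic because $\mathbb B(I_\beta)$ is a complete subalgebra of $\mathbb B(I)$.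

* (F1) $\mathbb B(I)$ is ccc, so $\omega_1$ is preserved.
* (F2) Every $f\in\omega^\omega\cap\mathsf M[r]$ satisfies $f\le g$ for some $g\in\omega^\omega\cap\mathsf M$. Given a name $\dot f$ and a condition $b$, choose $g(n)$ with $\mu(b\wedge[\![\dot f(n)>g(n)]\!])<2^{-n-2}\mu(b)$, which is possible since $b\wedge[\![\dot f(n)>k]\!]$ decreases to $0$ as $k\to\infty$. Then $b\setminus\bigvee_n[\![\dot f(n)>g(n)]\!]\ne0$ forces $\dot f\le g$.
* (F3) Each real of $\mathsf M[r]$ lies in some $\mathsf M_\beta$, $\beta<\omega_1$: it has a name involving countably many elements of $\mathbb B(I)$, each represented by a set depending on countably many coordinates, and countably many coordinates lie in some $I_\beta$.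
* (F4) $r$ avoids every null set (in countably many coordinates) coded in $\mathsf M$, and $r{\restriction}(I_{\beta+1}\setminus I_\beta)$ avoids every null Borel set coded in $\mathsf M_\beta$, for $\beta<\omega_1$.

The first half of (F4) holds because the complement of a null set represents the unit of $\mathbb B(I)$. For the second, every null set lies in one of the form $N_c=\bigcap_n\bigcup_k[s_{n,k}]$ with $\sum_k\mu[s_{n,k}]\le2^{-n}$, where $c=(s_{n,k})$ and each $[s_{n,k}]$ is a basic clopen set or empty; so it suffices to treat $N_c$ with $c\in\mathsf M_\beta$. Choose in $\mathsf M$ Borel sets representing the Boolean values in $\mathbb B(I_\beta)$ of the bits of a name of $c$. They define a Borel function $G\in\mathsf M$ on $2^{I_\beta}$ with $c=G(r{\restriction}I_\beta)$; replacing its value by the code with all $[s_{n,k}]$ empty where it is not a code of the required kind, we may assume that all values are such codes. By Fubini, $\{(x,y):y\in N_{G(x)}\}$ is null, and it is coded in $\mathsf M$.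 So it does not contain $r{\restriction}I_{\beta+1}$, which means that $r{\restriction}(I_{\beta+1}\setminus I_\beta)\notin N_c$.

**(H0) holds in $\mathsf M[r]$.** Given $f_\xi\in\omega^\omega$ $(\xi<\omega_1)$ in $\mathsf M[r]$, choose $g_\xi\in\mathsf M$ with $f_\xi\le g_\xi$ by (F2). By ccc there is in $\mathsf M$ a sequence of countable sets $A_\xi\subseteq\omega^\omega$ with $g_\xi\in A_\xi$ for all $\xi<\omega_1$. The family $\bigcup_\xi A_\xi\in\mathsf M$ has size $\le\aleph_1$ in $\mathsf M$, so it is $\le^*$-bounded in $\mathsf M$, and the bound also bounds all $f_\xi$.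

## 12. A random form with a built-in shift

Let $\omega_0$ be the nondegenerate form on $\mathbb F_2^2$ and $g_\xi(i)=(r(\xi,i,0),r(\xi,i,1))\in\mathbb F_2^2$ for $i\in\mathbb Z$. The space $W$ has basis
$$\{e_k,f_k:k\ge0\}\cup\{d_{\xi,j}:\xi<\omega_1,\ j\in\mathbb Z\}.$$
Put $H_k=\langle e_k,f_k\rangle$, identified with $(\mathbb F_2^2,\omega_0)$; the $H_k$ are mutually orthogonal. For $h\in H_k$ let
$$\omega(d_{\xi,j},h)=\omega(h,d_{\xi,j})=\omega_0(g_\xi(k-j),h).\tag{11}$$
So $d_{\xi,j}$ sees the bi-infinite random sequence $g_\xi$ through a window that moves with $j$. The map we have in mind sends $H_k$ to $H_{k+1}$ and $d_{\xi,j}$ to $d_{\xi,j+1}$, corrected by a vector of $H_0$ so as to be orthogonal to $H_0$. The correction changes $\omega(d_{\xi,j+1},d_{\zeta,i+1})$ by known terms, and the next definition compensates for them. For $\zeta<\xi$ let $\omega(d_{\xi,j},d_{\zeta,i})=\omega(d_{\zeta,i},d_{\xi,j})=c_{\xi\zeta}(j,i)$, where $c_{\xi\zeta}:\mathbb Z^2\to\mathbb F_2$ is the unique function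 with $c_{\xi\zeta}(0,i)=r(\xi,\zeta,i)$ and
$$c_{\xi\zeta}(j+1,i+1)=c_{\xi\zeta}(j,i)+\omega_0(g_\xi(-j-1),g_\zeta(-i-1)).\tag{12}$$
It exists and is unique as each diagonal of $\mathbb Z^2$ contains exactly one point $(0,i)$. Let $\omega(d_{\xi,j},d_{\xi,i})=c_{\xi\xi}(j,i)$, where $c_{\xi\xi}(j,j)=0$, $c_{\xi\xi}(0,i)=0$ for $i\ge1$, extended to all $i>j$ by (12) with $\zeta=\xi$, and to $i<j$ by $c_{\xi\xi}(j,i)=c_{\xi\xi}(i,j)$. Then (12) holds for all $(j,i)$ also when $\zeta=\xi$: for $i=j$ since $\omega_0$ is alternating, for $i<j$ since $\omega_0$ is symmetric. The matrix is symmetric with zero diagonal, so it defines a form. Let $W_\beta=\langle e_k,f_k,d_{\zeta,j}:k\ge0,\ \zeta<\omega\beta,\ j\in\mathbb Z\rangle$, countable for $\beta<\omega_1$; $W_0=\bigoplus_kH_k$. The underlying vector spaces are in $\mathsf M$.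

**(H1) holds.** Clearly $|W|=\aleph_1$ and $W_0$ is countable and infinite. Let $0\ne z=h+\sum_{(\xi,j)\in F}d_{\xi,j}$ with $h\in W_0$, $F$ finite. If $F=\emptyset$, then $z\notin W_0^\perp$ since $W_0$ is nondegenerate. If $F\ne\emptyset$, then for $k$ beyond the support of $h$ the restriction of $\omega(z,\cdot)$ to $H_k$ is $\omega_0(s_k,\cdot)$ with $s_k=\sum_{(\xi,j)\in F}g_\xi(k-j)$. Fix $\xi$ occurring in $F$ and let $j_0$ be the least $j$ with $(\xi,j)\in F$. Given all $g_{\xi'}$, $\xi'\ne\xi$, and all $g_\xi(i)$ with $i<k-j_0$, the vector $s_k$ is uniformly distributed, because of its term $g_\xi(k-j_0)$. So the probability that $s_k=0$ for $m$ consecutive values of $k$ is $4^{-m}$, and almost surely $s_k\ne0$ for some $k$ beyond the support of $h$. By (F4) this holds for $r$, for each $z$. So $W_0^\perp=0$.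

**$W\cong H_0\oplus W$.** Let $\eta_{\xi,j}\in H_0$ correspond to $g_\xi(-j-1)$, so that $\omega(d_{\xi,j+1},h)=\omega(\eta_{\xi,j},h)$ for $h\in H_0$ by (11). Define $\theta:W\to W$ linearly by
$$e_k\mapsto e_{k+1},\qquad f_k\mapsto f_{k+1},\qquad d_{\xi,j}\mapsto d_{\xi,j+1}+\eta_{\xi,j}.$$
The images of the basis vectors lie in $H_0^\perp$. They form a basis of $H_0^\perp$, since modulo $H_0$ they form a basis of $W/H_0\cong H_0^\perp$. The map $\theta$ preserves $\omega$. This is clear on $W_0$. For $h\in H_k$, $\theta h\in H_{k+1}$ is orthogonal to $\eta_{\xi,j}$, so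
$$\omega(\theta d_{\xi,j},\theta h)=\omega_0(g_\xi(k+1-(j+1)),h)=\omega(d_{\xi,j},h).$$
Finally, $\omega(\eta_{\xi,j},d_{\zeta,i+1})=\omega(d_{\xi,j+1},\eta_{\zeta,i})=\omega(\eta_{\xi,j},\eta_{\zeta,i})=\omega_0(g_\xi(-j-1),g_\zeta(-i-1))$, so for $\zeta\le\xi$
$$\omega(\theta d_{\xi,j},\theta d_{\zeta,i})=\omega(d_{\xi,j+1},d_{\zeta,i+1})+3\,\omega_0(g_\xi(-j-1),g_\zeta(-i-1))=\omega(d_{\xi,j},d_{\zeta,i})$$
by (12), as $3=1$ in $\mathbb F_2$. So $W\cong H_0^\perp$ and $W=H_0\oplus H_0^\perp\cong H_0\oplus W$.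

**$2\in\mathcal F(M)$.** By Lemma 2.2, $M=L(W)\cong L(H_0)\bar\otimes L(H_0^\perp)\cong M_2(\mathbb C)\otimes M$.

## 13. The ultrafilter, and hypothesis (H2)

For $\beta<\omega_1$ and $m<\omega$ let $\varphi_m=\omega(d_{\omega\beta+m,0},\cdot)|_{W_\beta}$ (the dependence on $\beta$ is suppressed). By (11), the values of $\varphi_m$ at $e_k,f_k$ correspond to $g_{\omega\beta+m}(k)$, $k\ge0$, under linear bijections of $\mathbb F_2^2$; and $\varphi_m(d_{\zeta,i})=r(\omega\beta+m,\zeta,i)$ for $\zeta<\omega\beta$. So, as functions of $r{\restriction}(I_{\beta+1}\setminus I_\beta)$,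
$$\text{the }(\varphi_m)_{m<\omega}\text{ are independent uniformly distributed elements of }\mathrm{Hom}(W_\beta,\mathbb F_2).\tag{13}$$

**Lemma 13.1.** Let $\mathcal V_\beta\in\mathsf M_\beta$ be, in $\mathsf M_\beta$, a nonprincipal ultrafilter on $\omega$. In $\mathsf M_{\beta+1}$ there is an ultrafilter $\mathcal V_{\beta+1}\supseteq\mathcal V_\beta$ such that for every sequence $(\nu_n)\in\mathsf M_\beta$ of finitely supported probability measures on $W_\beta$ with $\lim_{\mathcal V_\beta}\nu_n(\{0\})<1$ there is $m$ with $\lim_{\mathcal V_{\beta+1}}\nu_n\{\varphi_m=1\}>0$.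

There are two kinds of sequences to defeat. If the $\nu_n$ have atoms of a fixed size at points $z_n\ne0$, some $\varphi_m$ must take the value $1$ at $z_n$ along $\mathcal V_{\beta+1}$. If the $\nu_n$ are spread out, a random functional gives $\{\varphi_0=1\}$ measure about $\frac12$. For the first kind we decide in advance, linearly, what the values along $\mathcal V_{\beta+1}$ will be.

*Proof.* *Prescribing values.* Let $\mathbb E=W_\beta^\omega/\mathcal V_\beta$, computed in $\mathsf M_\beta$; it contains $W_\beta$ as the constants. For $0\ne w\in W_\beta$ the $\varphi_m(w)$, $m<\omega$, are independent uniform bits, so by (F4) some is $1$. Hence $w\mapsto(\varphi_m(w))_m$ is injective on $W_\beta$. Its image is countable, so the quotient of $\mathbb F_2^\omega$ by it has dimension $2^{\aleph_0}\ge|\mathbb E|$ in $\mathsf M_{\beta+1}$. Choosing complements of $W_\beta$ in $\mathbb E$ and of the image in $\mathbb F_2^\omega$, we extend the map in $\mathsf M_{\beta+1}$ to an injective linear $\psi=(\psi_m)_m:\mathbb E\to\mathbb F_2^\omega$.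

*The sets required.* Call $(\nu_n)\in\mathsf M_\beta$ *diffuse* if $\lim_{\mathcal V_\beta}\max_x\nu_n(\{x\})=0$. I claim that the following sets together have the finite intersection property: the sets in $\mathcal V_\beta$; the sets $\{n:\varphi_m(z_n)=\psi_m(z)\}$ for $m<\omega$, $z\in W_\beta^\omega\cap\mathsf M_\beta$; and the sets $\{n:\nu_n\{\varphi_0=1\}>\frac14\}$ for diffuse $(\nu_n)\in\mathsf M_\beta$.

*Reduction to independent sequences.* Let finitely many be given, involving $X\in\mathcal V_\beta$, indices $m<m_0$ ($m_0\ge1$), sequences $z^1,\dots,z^a$, and diffuse $\nu^1,\dots,\nu^b$. Choose $\tilde z^1,\dots,\tilde z^s\in W_\beta^\omega\cap\mathsf M_\beta$, linearly independent in $\mathbb E$ modulo $W_\beta$, such that each $z^i$ is in $\mathbb E$ a combination of them plus a constant. Shrink $X$ so that these equalities hold pointwise on $X$. As $\varphi_m$ and $\psi_m$ are linear and agree on constants, it suffices to find $n\in X$ with $\varphi_m(\tilde z^j_n)=\psi_m(\tilde z^j)$ for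 $m<m_0$, $j\le s$, and $\nu^u_n\{\varphi_0=1\}>\frac14$ for $u\le b$.

*A sparse subsequence.* For every finite subspace $Y\subseteq W_\beta$, the set of $n$ such that $\tilde z^1_n,\dots,\tilde z_n^s$ are independent modulo $Y$ is in $\mathcal V_\beta$: otherwise some fixed nontrivial combination equals a fixed element of the finite set $Y$ for $\mathcal V_\beta$-many $n$, hence is constant in $\mathbb E$. So in $\mathsf M_\beta$ we find, recursively, $n_0<n_1<\cdots$ in $X$ such that all vectors $\tilde z^j_{n_i}$ $(i<\omega,1\le j\le s)$ are linearly independent and $\max_x\nu^u_{n_i}(\{x\})\le4^{-i}$ for $u\le b$.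

*Probability.* For a fixed pattern $P:m_0\times\{1,\dots,s\}\to\mathbb F_2$, the events $\{\varphi_m(\tilde z^j_{n_i})=P(m,j)\ \forall m,j\}$ $(i<\omega)$ are by (13) independent, of probability $2^{-m_0s}$. So almost surely infinitely many occur. Next, for distinct nonzero $x,x'$ the pair $(\varphi_0(x),\varphi_0(x'))$ is uniform. So $\nu^u_{n_i}\{\varphi_0=1\}=\sum_{x\ne0}\nu^u_{n_i}(\{x\})\varphi_0(x)$ (here $\varphi_0(x)\in\{0,1\}$) has mean $\frac12(1-\nu^u_{n_i}(\{0\}))\ge\frac12-\frac124^{-i}$ and variance $\frac14\sum_{x\ne0}\nu^u_{n_i}(\{x\})^2\le\frac144^{-i}$. For $i\ge1$ the mean exceeds $\frac14$ by at least $\frac18$, so by Chebyshev the probability that $\nu^u_{n_i}\{\varphi_0=1\}\le\frac14$ is at most $16\cdot4^{-i}$. By Borel–Cantelli, almost surely it is $>\frac14$ for all large $i$ and all $u\le b$. The exceptional null sets are coded in $\mathsf M_\beta$, for each of the finitely many $P$. So (F4) allows us to use the actual pattern $P(m,j)=\psi_m(\tilde z^j)$, although $\psi$ is not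 in $\mathsf M_\beta$: infinitely many $n_i$ are in the intersection. This proves the claim.

*Conclusion.* Let $\mathcal V_{\beta+1}$ be any ultrafilter of $\mathsf M_{\beta+1}$ containing these sets, and let $(\nu_n)$ be as in the lemma. Put $a=\lim_{\mathcal V_\beta}\max_{x\ne0}\nu_n(\{x\})$. If $a>0$, let $z_n\ne0$ attain the maximum. Then $z\ne0$ in $\mathbb E$, so $\psi_m(z)=1$ for some $m$ by injectivity, $\varphi_m(z_n)=1$ for $\mathcal V_{\beta+1}$-many $n$, and $\lim_{\mathcal V_{\beta+1}}\nu_n\{\varphi_m=1\}\ge a>0$. If $a=0$, the normalized restrictions of $\nu_n$ to $W_\beta\setminus\{0\}$ are defined for $\mathcal V_\beta$-many $n$ and diffuse, since $1-\nu_n(\{0\})$ has a positive limit. As $\varphi_0(0)=0$, it follows that $\lim_{\mathcal V_{\beta+1}}\nu_n\{\varphi_0=1\}\ge\frac14(1-\lim_{\mathcal V_\beta}\nu_n(\{0\}))>0$. $\square$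

**Construction of $\mathcal V$.** In $\mathsf M$ choose by recursion on $\beta<\omega_1$ $\mathbb B(I_\beta)$-names for ultrafilters $\mathcal V_\beta$ of $\mathsf M_\beta$, increasing with $\beta$. Start with $\mathcal V_0\in\mathsf M$ nonprincipal. At successors take $\mathcal V_{\beta+1}$ from Lemma 13.1. At a limit $\beta$ take any ultrafilter of $\mathsf M_\beta$ extending $\bigcup_{\gamma<\beta}\mathcal V_\gamma$: the sequence of earlier names is in $\mathsf M$, so this union is in $\mathsf M_\beta$, and it has the finite intersection property. Let $\mathcal V=\bigcup_{\beta<\omega_1}\mathcal V_\beta\in\mathsf M[r]$. By (F3) every subset of $\omega$ in $\mathsf M[r]$ lies in some $\mathsf M_\beta$ and is decided by $\mathcal V_\beta$, so $\mathcal V$ is an ultrafilter on $\omega$ in $\mathsf M[r]$; it is nonprincipal because $\mathcal V_0$ is.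

**(H2) holds in $\mathsf M[r]$.** Let $(\nu_n)\in\mathsf M[r]$ be finitely supported probability measures on $W$ with $\lim_{\mathcal V}\nu_n(\{0\})<1$. All supports lie in some $W_\beta$, $\beta<\omega_1$, since $\omega_1$ is regular in $\mathsf M[r]$ and equals that of $\mathsf M$. As $W_\beta$ is countable in $\mathsf M$, $(\nu_n)$ is coded by a real, so by (F3), increasing $\beta$, we may assume $(\nu_n)\in\mathsf M_\beta$. As $\mathcal V\supseteq\mathcal V_\beta$, $\lim_{\mathcal V_\beta}\nu_n(\{0\})<1$. Lemma 13.1 and $\mathcal V\supseteq\mathcal V_{\beta+1}$ give $m$ with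
$$\lim_{\mathcal V}\nu_n\{x:\omega(d_{\omega\beta+m,0},x)=1\}>0.$$
So the hypothesis of (H2) fails at $w=d_{\omega\beta+m,0}$. This is (H2) in contrapositive form.

**End of the proofs.** In $\mathsf M[r]$ the space $W$ and the ultrafilter $\mathcal V$ satisfy (H0)–(H2), and $W\cong H_0\oplus W$. So $2\in\mathcal F(M)$, and (1) and Theorem A give
$$\{2^k:k\in\mathbb Z\}\subseteq\mathcal F(M)\subseteq\mathcal F(M^{\mathcal V})\subseteq\{2^k:k\in\mathbb Z\}.$$
This proves Theorem B. By Theorem A, $M$ is a hyperfinite $\mathrm{II}_1$ factor with predual of density character $\aleph_1$, so the first assertion of Theorem 1 follows. If ZFC is consistent, it therefore does not prove that $\mathcal F(M^{\mathcal V})=(0,\infty)$ for all such $M$ and $\mathcal V$. Finally $\mathcal F(R^{\mathcal V})=(0,\infty)\neq\mathcal F(M^{\mathcal V})$, so $M^{\mathcal V}\not\cong R^{\mathcal V}$. $\blacksquare$
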